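\title{The universal theory of lattices of order-convex sets is decidable}

\begin{abstract}
The order-convex subsets of a poset $P$ form a lattice $\mathbf{Co}(P)$. We prove that the universal theory of all lattices $\mathbf{Co}(P)$ is decidable: a universal sentence that fails in some $\mathbf{Co}(P)$ fails in $\mathbf{Co}(Q)$ for a finite poset $Q$ of size exponential in the length of the sentence. The poset $Q$ consists of the types of the points of $P$, where a type records which values of subterms lie above the point and which lie below it. The theory is EXPTIME-complete, already for quasi-identities, and the exponential size of $Q$ cannot be avoided. For posets of length at most $n$ the theory is EXPTIME-complete if $n\ge3$ and coNP-complete if $n\le2$; for chains it is coNP-complete. The full elementary theory is undecidable.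
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

A subset $X$ of a partially ordered set $(P,\le)$ is \emph{order-convex}, or simply \emph{convex}, if $x\le z\le y$ and $x,y\in X$ imply $z\in X$. The set $P$ is convex and intersections of convex sets are convex, so the convex subsets of $P$ form a lattice $\mathbf{Co}(P)$ under inclusion. In it $X\wedge Y=X\cap Y$, and $X\vee Y$ is the least convex set that contains $X\cup Y$.

We work in the first-order language of lattices. \emph{Terms} are built from variables with $\vee$ and $\wedge$, the atomic formulas are the \emph{equations} $s=t$ between terms, and $s\le t$ abbreviates $s\vee t=t$. A \emph{universal sentence} has the form $\Phi=\forall\bar x\,\varphi(\bar x)$, where $\varphi$ is a Boolean combination of equations. It is an \emph{identity} if $\varphi$ is a single equation, and a \emph{quasi-identity} if $\varphi$ has the form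
\[
(s_1=t_1\ \text{and}\ \cdots\ \text{and}\ s_k=t_k)\ \Rightarrow\ s=t .
\]
The \emph{universal theory} of a class of lattices is the set of universal sentences that hold in all members of the class. Semenova and Wehrung \cite{SW} posed the following problem.

\begin{quote}
\emph{Is the universal theory of all lattices of the form $\mathbf{Co}(P)$ decidable?}
\end{quote}

The simplest case suggests a positive answer. If $P$ has no three-element chain, no point lies strictly between two others, every subset is convex, and $\mathbf{Co}(P)$ is the power set of $P$. Join and meet are union and intersection, so whether a point $p$ belongs to the value of a term depends only on the set of variables whose values contain $p$. Points that determine the same set of variables may be identified, and a counterexample to a sentence in $k$ variables shrinks to one with at most $2^k$ points.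

This argument breaks down on the chain $1<2<3$. There $\{2\}\subseteq\{1\}\vee\{3\}$ although $\{2\}$ is disjoint from $\{1\}$ and from $\{3\}$: the lattice is not distributive, and the point $2$ belongs to the join only because of two other points, one below it and one above it. In general such \emph{witnesses} belong to further joins and need witnesses of their own.

The following is known. The variety generated by all lattices $\mathbf{Co}(P)$ is generated by those with $P$ finite, and it is decidable whether an identity holds in all $\mathbf{Co}(P)$: it suffices to check the posets $P$ with $|P|$ at most the maximum length of the two terms. A lattice embeds into some $\mathbf{Co}(P)$ if and only if it satisfies three specific identities; so the class $\mathbf{SUB}$ of these lattices is a variety, that is, the class of models of a set of identities. Finally, every finite lattice $L$ in $\mathbf{SUB}$ embeds into $\mathbf{Co}(P)$ for a finite $P$ with $|P|\le2|\mathrm J(L)|^2-5|\mathrm J(L)|+4$, where $\mathrm J(L)$ is the set of join-irreducible elements of $L$.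

These facts do not answer the question. A counterexample to an identity has no hypotheses to satisfy, whereas the hypotheses of a quasi-identity must hold at every point of the poset, including each witness that they themselves call for. And the bound for finite lattices would apply if a counterexample generated a finite sublattice, which need not be so. Section~\ref{sec:fence} contains an example of both phenomena. It leaves room for doubt: a chain of witnesses that never ends could carry a computation. It does carry one, but only a computation with bounded memory, and this is the content of the results below.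

\subsection{Results}

A poset has \emph{length at most $n$} if each of its chains has at most $n+1$ elements, and \emph{length $n$} if $n$ is least with this property; length at most $\infty$ is no restriction. For $n\in\{0,1,2,\dots\}\cup\{\infty\}$ put
\[
\mathcal C_n=\{\mathbf{Co}(P): P\text{ a poset of length at most }n\}.
\]
The problem concerns $\mathcal C_\infty$. The empty poset is allowed. This does not affect any universal theory, because universal sentences pass to sublattices and the one-element lattice $\mathbf{Co}(\emptyset)$ is isomorphic to a sublattice of every lattice.

For a universal sentence $\Phi=\forall\bar x\,\varphi$ let $|\Phi|$, the \emph{length} of $\Phi$, be its number of symbol occurrences, a variable counting as one symbol. Let $T$ be the set of all subterms of terms occurring in $\varphi$, let $m=|T|$, and let $E$ be the set of equations occurring in $\varphi$. Then $m\le|\Phi|$ and $|E|\le|\Phi|$, since a subterm is determined by an occurrence of its outermost symbol and an equation by an occurrence of the equality sign.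

\begin{theorem}[finite model property]\label{thm:fmp}
If $\Phi$ fails in some member of $\mathcal C_n$, then it fails in $\mathbf{Co}(Q)$ for some finite poset $Q$ of length at most $n$, with $|Q|\le4^m$ if $n=\infty$ and $|Q|\le(n+1)4^m$ if $n<\infty$. If $\Phi$ fails in $\mathbf{Co}(P)$ for a chain $P$, then it fails in $\mathbf{Co}(Q)$ for a chain $Q$ with $|Q|\le2m+1$. Consequently the universal theory of all lattices $\mathbf{Co}(P)$ is decidable, and so are the universal theories of each $\mathcal C_n$ and of $\{\mathbf{Co}(P):P\text{ a chain}\}$.
\end{theorem}

Recall that EXPTIME is the class of languages decidable in deterministic time $2^{\pi}$ with $\pi$ polynomial in the length of the input, that coNP is the class of complements of languages in NP, and that hardness refers to polynomial-time many-one reductions. A sentence $\Phi$ is coded by $O(|\Phi|\log|\Phi|)$ bits, so it does not matter for these classes whether symbols or bits are counted.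

\begin{theorem}[complexity]\label{thm:complexity}
The universal theory of $\mathcal C_\infty$, and of $\mathcal C_n$ for each fixed $n\ge3$, is decidable in time $2^{O(|\Phi|)}$ and is EXPTIME-complete; EXPTIME-hardness holds already for quasi-identities. For $n\le2$, and for chains, the universal theory is coNP-complete.
\end{theorem}

\begin{theorem}[sharpness of the size bound]\label{thm:sharp}
There are quasi-identities $\theta_d$ $(d\ge1)$ of length $O(d)$ that fail in some $\mathbf{Co}(P)$ with $P$ finite of length $3$, but hold in every $\mathbf{Co}(P)$ with $|P|<2^{d-1}$. Hence $f(N)=2^{\Theta(N)}$, where $f(N)$ is the least number such that every universal sentence of length at most $N$ that fails in some $\mathbf{Co}(P)$ fails in some $\mathbf{Co}(Q)$ with $|Q|\le f(N)$.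
\end{theorem}

So the passage from identities to quasi-identities raises the size of the posets to be tested from linear to exponential. Decidability does not survive the passage to arbitrary quantifiers. The \emph{elementary theory} of a class is the set of all first-order sentences that hold in all its members.

\begin{theorem}\label{thm:undec}
The elementary theory of all lattices $\mathbf{Co}(P)$ is undecidable; so is that of all $\mathbf{Co}(P)$ with $P$ finite of length at most $2$.
\end{theorem}

Theorem~\ref{thm:fmp} is proved in Section~\ref{sec:types}, after the example of Section~\ref{sec:fence}. Sections~\ref{sec:upper} and~\ref{sec:lower} prove Theorems~\ref{thm:complexity} and~\ref{thm:sharp}, and Section~\ref{sec:undec} proves Theorem~\ref{thm:undec}.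

\section{Joins of convex sets, and a fence}\label{sec:fence}

For $X\subseteq P$ write ${\downarrow}X=\{p: p\le x\text{ for some }x\in X\}$ and ${\uparrow}X=\{p: p\ge x\text{ for some }x\in X\}$. These are a down-set and an up-set, and the intersection of a down-set with an up-set is convex. Everything in this paper rests on the following formulas.

\begin{lemma}\label{lem:join}
Let $X,Y\in\mathbf{Co}(P)$.
\begin{enumerate}
\item[(i)] $X={\downarrow}X\cap{\uparrow}X$.
\item[(ii)] $X\vee Y=({\downarrow}X\cup{\downarrow}Y)\cap({\uparrow}X\cup{\uparrow}Y)$.
\item[(iii)] ${\downarrow}(X\vee Y)={\downarrow}X\cup{\downarrow}Y$ and ${\uparrow}(X\vee Y)={\uparrow}X\cup{\uparrow}Y$.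
\end{enumerate}
\end{lemma}

\begin{proof}
(i) A point of ${\downarrow}X\cap{\uparrow}X$ lies between two points of $X$, hence in $X$.

(ii) The right side is the intersection of a down-set and an up-set, so it is convex, and it contains $X\cup Y$. Each of its points lies between two points of $X\cup Y$, hence in every convex set that contains $X\cup Y$.

(iii) By (ii), $X\vee Y$ is contained in the down-set ${\downarrow}X\cup{\downarrow}Y$, hence so is ${\downarrow}(X\vee Y)$. The reverse inclusion holds because $X,Y\subseteq X\vee Y$. The second formula is dual.
\end{proof}

Thus joins can be computed pointwise after all, provided that one knows for each point $p$ and each set $X$ not only whether $p\in X$ but the two facts whether $p\in{\downarrow}X$ and whether $p\in{\uparrow}X$. The price is paid at meets: ${\downarrow}(X\cap Y)$ is not determined pointwise by ${\downarrow}X$ and ${\downarrow}Y$. If $p<a$ and $p<b$, then $p\in{\downarrow}\{a\}\cap{\downarrow}\{b\}$, and $p\in{\downarrow}(\{a\}\cap\{b\})$ if and only if $a=b$. We shall therefore record the two facts for \emph{every} subterm, not only for the variables. Given values $X_s$ $(s\in T)$ of the subterms under an assignment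 in $\mathbf{Co}(P)$, put
\begin{equation}\label{eq:DU}
D(p)=\{s\in T:p\in{\downarrow}X_s\},\qquad U(p)=\{s\in T:p\in{\uparrow}X_s\}.
\end{equation}
If $p\le q$, then $D(p)\supseteq D(q)$ and $U(p)\subseteq U(q)$. The idea is to take the finitely many pairs $(D(p),U(p))$ as the points of a new poset and these two inclusions as the definition of its order. We try it on an example.

\begin{example}\label{ex:fence}
Let $P$ be the infinite fence $p_0<q_0>p_1<q_1>p_2<\cdots$ with a least element $\mathsf l$ and a greatest element $\mathsf r$ added (Figure~\ref{fig:fence}, left). It has length $3$. Put $L=\{\mathsf l\}$, $R=\{\mathsf r\}$ and, for $\sigma\in\{0,1\}$,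
\[
X^\sigma=\{p_i:i\equiv\sigma \bmod 2\},\qquad Y^\sigma=\{q_i:i\equiv\sigma \bmod 2\}.
\]
These sets are antichains, hence convex. Since ${\uparrow}L=P={\downarrow}R$, Lemma~\ref{lem:join}(ii) gives $V\vee L={\downarrow}V\cup L$ and $V\vee R={\uparrow}V\cup R$ for every convex $V$. From $p_i<q_i$ and $q_i>p_{i+1}$ we see that the six sets satisfy the hypotheses, but not the conclusion, of the quasi-identity
\begin{equation}\label{eq:fence}
x^0\le y^0\vee l,\quad y^0\le x^1\vee r,\quad x^1\le y^1\vee l,\quad y^1\le x^0\vee r\quad\Rightarrow\quad x^0\le l .
\end{equation}
This quasi-identity also has very small counterexamples; our question is how to make the given one finite. Two natural attempts fail.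

\emph{The generated sublattice is infinite.} Let $Z_k=\{p_k,p_{k+2},p_{k+4},\dots\}$ and $\sigma\equiv k \bmod 2$. Then $(Z_k\vee R)\wedge Y^\sigma=\{q_k,q_{k+2},\dots\}$, and the join of this set with $L$ meets $X^{1-\sigma}$ in $Z_{k+1}$. Since $Z_0=X^0$, all the distinct sets $Z_k$ lie in the sublattice generated by the six sets.

\emph{No finite subposet works.} Let $C\subseteq P$ be such that the intersections of the six sets with $C$ refute \eqref{eq:fence} in $\mathbf{Co}(C)$. Then $C$ contains some $p_k$. With $\sigma\equiv k \bmod 2$, the hypothesis $x^\sigma\le y^\sigma\vee l$ and Lemma~\ref{lem:join}(iii) require a point of $(Y^\sigma\cup L)\cap C$ above $p_k$, and $q_k$ is the only candidate. The hypothesis $y^\sigma\le x^{1-\sigma}\vee r$ then requires a point of $(X^{1-\sigma}\cup R)\cap C$ below $q_k$, and $p_{k+1}$ is the only candidate. So $C$ is infinite.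

\emph{The pairs $(D,U)$ work.} All terms in \eqref{eq:fence} are joins of variables, so by Lemma~\ref{lem:join}(iii) a term belongs to $D(p)$ if and only if one of its variables does, and likewise for $U(p)$. It is enough to list variables. The points strictly above $p_i$ are $q_i$, $q_{i-1}$ (if $i\ge1$) and $\mathsf r$, and the points strictly below $q_i$ are $p_i$, $p_{i+1}$ and $\mathsf l$. This gives seven pairs:
\[
\begin{array}{l|l|l}
\text{point} & \text{variables in }D & \text{variables in }U\\ \hline
\mathsf l & \text{all} & l\\
p_0 & x^0,y^0,r & l,x^0\\
p_i,\ i\ge2\text{ even} & x^0,y^0,y^1,r & l,x^0\\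
p_i,\ i\text{ odd} & x^1,y^0,y^1,r & l,x^1\\
q_i,\ i\text{ even} & y^0,r & l,x^0,x^1,y^0\\
q_i,\ i\text{ odd} & y^1,r & l,x^0,x^1,y^1\\
\mathsf r & r & \text{all}
\end{array}
\]
Write $\overline p$ for the pair of $p$, and order the pairs by reverse inclusion of $D$ and inclusion of $U$. The resulting poset $Q$ is shown in Figure~\ref{fig:fence}, right. Assign to each variable the set of pairs that have it in $D\cap U$; for instance $x^0\mapsto\{\overline{p_0},\overline{p_2}\}$ and $y^1\mapsto\{\overline{q_1}\}$. The four hypotheses of \eqref{eq:fence} hold in $\mathbf{Co}(Q)$ because of
\[
\overline{\mathsf l}<\overline{p_2}<\overline{p_0}<\overline{q_0},\qquad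
\overline{p_1}<\overline{q_0}<\overline{\mathsf r},\qquad
\overline{\mathsf l}<\overline{p_1}<\overline{q_1},\qquad
\overline{p_2}<\overline{q_1}<\overline{\mathsf r},
\]
and the conclusion fails. The infinite zigzag of witnesses has closed up into the cycle $\overline{p_2}<\overline{q_0}>\overline{p_1}<\overline{q_1}>\overline{p_2}$.

The order of $Q$ contains the relation $\overline{p_2}<\overline{p_0}$, which does not come from $P$. It does no harm to the counterexample, but it raises the length from $3$ to $4$. To keep the length bounded we shall also record the height of a point and allow a strict relation only where the height increases; in the example this deletes $\overline{p_2}<\overline{p_0}$ and nothing else.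
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={inner sep=1.5pt}]
\node (l) at (1.75,0) {$\mathsf l$};
\node (r) at (1.75,3) {$\mathsf r$};
\node (p0) at (0,1) {$p_0$}; \node (p1) at (1,1) {$p_1$};
\node (p2) at (2,1) {$p_2$}; \node (p3) at (3,1) {$p_3$};
\node (q0) at (0.5,2) {$q_0$}; \node (q1) at (1.5,2) {$q_1$};
\node (q2) at (2.5,2) {$q_2$}; \node (q3) at (3.5,2) {$q_3$};
\node at (4.3,1.5) {$\cdots$};
\draw (p0)--(q0)--(p1)--(q1)--(p2)--(q2)--(p3)--(q3)--(3.85,1.3);
\draw (l)--(p0) (l)--(p1) (l)--(p2) (l)--(p3);
\draw (r)--(q0) (r)--(q1) (r)--(q2) (r)--(q3);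
\node (L) at (7.6,0) {$\overline{\mathsf l}$};
\node (a) at (6.8,0.75) {$\overline{p_2}$};
\node (c) at (8.4,0.75) {$\overline{p_1}$};
\node (b) at (6.1,1.5) {$\overline{p_0}$};
\node (Q0) at (6.8,2.25) {$\overline{q_0}$};
\node (Q1) at (8.4,2.25) {$\overline{q_1}$};
\node (R) at (7.6,3) {$\overline{\mathsf r}$};
\draw (L)--(a)--(b)--(Q0)--(R)--(Q1)--(c)--(L) (a)--(Q1) (c)--(Q0);
\end{tikzpicture}
\caption{Left: an infinite fence with a least and a greatest element. Right: the seven-element poset obtained by identifying two points when the same sets among $L,R,X^0,X^1,Y^0,Y^1$ reach above them and the same sets reach below them; here $X^\sigma$ and $Y^\sigma$ consist of the $p_i$ and the $q_i$ with $i\equiv\sigma \bmod 2$, $L=\{\mathsf l\}$ and $R=\{\mathsf r\}$.}\label{fig:fence}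
\end{figure}

\section{Types and finite models}\label{sec:types}

Fix $\Phi=\forall\bar x\,\varphi$ with its sets $T$ and $E$, and fix $n$. For Theorem~\ref{thm:fmp} we could work with the pairs \eqref{eq:DU} of a given poset only. The algorithm of Section~\ref{sec:upper} has no poset to start from, so we isolate the properties of these pairs that the proof uses.

\begin{definition}\label{def:type}
For $n=\infty$ a \emph{type} is a pair $\tau=(D_\tau,U_\tau)$ of subsets of $T$, and $\tau\preceq\tau'$ means $D_\tau\supseteq D_{\tau'}$ and $U_\tau\subseteq U_{\tau'}$. For $n<\infty$ a type is a triple $\tau=(D_\tau,U_\tau,h_\tau)$ with $D_\tau,U_\tau\subseteq T$ and $h_\tau\in\{0,\dots,n\}$, and $\tau\preceq\tau'$ means that $\tau=\tau'$, or $D_\tau\supseteq D_{\tau'}$, $U_\tau\subseteq U_{\tau'}$ and $h_\tau<h_{\tau'}$. In both cases put $M_\tau=D_\tau\cap U_\tau$.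
\end{definition}

The relation $\preceq$ is a partial order on a set of $4^m$, respectively $(n+1)4^m$, types. For $n<\infty$ the order has length at most $n$, because $h_\tau$ increases strictly along a chain. In both cases
\begin{equation}\label{eq:mono}
\tau\preceq\tau'\quad\text{implies}\quad D_\tau\supseteq D_{\tau'}\ \text{ and }\ U_\tau\subseteq U_{\tau'} .
\end{equation}

A \emph{pattern} is a map $\varepsilon:E\to\{\text{true},\text{false}\}$. An assignment in a lattice determines a pattern, and the pattern determines the truth value of $\varphi$.

\begin{definition}\label{def:coh}
A type $\tau$ is \emph{$\varepsilon$-coherent} if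
\begin{enumerate}
\item[(a)] for $s\vee t\in T$: $s\vee t\in D_\tau$ if and only if $s\in D_\tau$ or $t\in D_\tau$, and $s\vee t\in U_\tau$ if and only if $s\in U_\tau$ or $t\in U_\tau$;
\item[(b)] for $s\wedge t\in T$: $s\wedge t\in M_\tau$ if and only if $s\in M_\tau$ and $t\in M_\tau$;
\item[(c)] for $(s=t)\in E$ with $\varepsilon(s=t)$ true: $s\in D_\tau$ if and only if $t\in D_\tau$, and $s\in U_\tau$ if and only if $t\in U_\tau$.
\end{enumerate}
A set $Q$ of types is \emph{saturated} if for every $\tau\in Q$ the following holds: for each $s\in D_\tau$ there is $\tau'\in Q$ with $\tau\preceq\tau'$ and $s\in M_{\tau'}$, and for each $s\in U_\tau$ there is $\tau'\in Q$ with $\tau'\preceq\tau$ and $s\in M_{\tau'}$.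
\end{definition}

Coherence is a condition on a single type. Saturation is the only condition that relates different types: a type that claims to lie below the value of $s$ has a witness for the claim.

\begin{lemma}[from posets to types]\label{lem:tp}
Let $P$ have length at most $n$, let $X_s$ $(s\in T)$ be the values of the terms under an assignment in $\mathbf{Co}(P)$, and let $\varepsilon$ be its pattern. Define $\operatorname{tp}(p)=(D(p),U(p))$ by \eqref{eq:DU} if $n=\infty$, and $\operatorname{tp}(p)=(D(p),U(p),h(p))$ if $n<\infty$, where $h(p)+1$ is the largest size of a chain with greatest element $p$. Then $p\le q$ implies $\operatorname{tp}(p)\preceq\operatorname{tp}(q)$; we have $M_{\operatorname{tp}(p)}=\{s\in T:p\in X_s\}$; and $\operatorname{tp}(P)$ is a saturated set of $\varepsilon$-coherent types.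
\end{lemma}

\begin{proof}
Let $p<q$. Then $D(p)\supseteq D(q)$ and $U(p)\subseteq U(q)$. For $n<\infty$ we have $0\le h\le n$ by the bound on the length, and $h(p)<h(q)$ because a chain with greatest element $p$ can be extended by $q$. So $\operatorname{tp}(p)\preceq\operatorname{tp}(q)$. The description of $M_{\operatorname{tp}(p)}$ is Lemma~\ref{lem:join}(i). Condition (a) is Lemma~\ref{lem:join}(iii), condition (b) holds because $X_{s\wedge t}=X_s\cap X_t$, and condition (c) holds because $X_s=X_t$ when $\varepsilon(s=t)$ is true. If $s\in D(p)$, there is $q\ge p$ with $q\in X_s$; then $\operatorname{tp}(p)\preceq\operatorname{tp}(q)$ and $s\in M_{\operatorname{tp}(q)}$. The argument for $s\in U(p)$ is dual, and $\operatorname{tp}(P)$ is saturated.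
\end{proof}

\begin{lemma}[from types to posets]\label{lem:model}
Let $Q$ be a saturated set of $\varepsilon$-coherent types, ordered by $\preceq$, and put $Y_s=\{\tau\in Q:s\in M_\tau\}$ for $s\in T$. Then $Y_s\in\mathbf{Co}(Q)$, and $Y_s$ is the value of $s$ under the assignment $x\mapsto Y_x$. If $\varepsilon(s=t)$ is true, then $Y_s=Y_t$.
\end{lemma}

\begin{proof}
The main point is that every type describes its own position in $Q$ correctly:
\begin{equation}\label{eq:truth}
{\downarrow}Y_s=\{\tau\in Q:s\in D_\tau\},\qquad{\uparrow}Y_s=\{\tau\in Q:s\in U_\tau\}.
\end{equation}
If $\tau\preceq\tau'\in Y_s$, then $s\in M_{\tau'}\subseteq D_{\tau'}\subseteq D_\tau$ by \eqref{eq:mono}; this is the inclusion $\subseteq$ in the first formula, and it is the reason why the additional relations of $\preceq$ do no harm. The inclusion $\supseteq$ is saturation. The second formula is dual.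

By \eqref{eq:truth}, $Y_s={\downarrow}Y_s\cap{\uparrow}Y_s$, so $Y_s$ is convex. If $s\wedge t\in T$, then $Y_{s\wedge t}=Y_s\cap Y_t$ by (b). If $s\vee t\in T$, then Lemma~\ref{lem:join}(ii), \eqref{eq:truth} and (a) give
\begin{align*}
Y_s\vee Y_t&=\{\tau\in Q:(s\in D_\tau\text{ or }t\in D_\tau)\text{ and }(s\in U_\tau\text{ or }t\in U_\tau)\}\\
&=\{\tau\in Q:s\vee t\in D_\tau\text{ and }s\vee t\in U_\tau\}=Y_{s\vee t}.
\end{align*}
Since $T$ is closed under subterms, induction on terms shows that $Y_s$ is the value of $s$. The last claim follows from (c).
\end{proof}

Saturation cannot be omitted: for $T=\{x,y,x\vee y\}$ and $E=\emptyset$, the type $\tau=(\{x,x\vee y\},\{y,x\vee y\})$ satisfies (a)--(c), and in $Q=\{\tau\}$ we get $Y_x=Y_y=\emptyset$ but $Y_{x\vee y}=\{\tau\}$.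

\begin{proof}[Proof of Theorem~\ref{thm:fmp}]
Let $P$ have length at most $n$ and let $\varphi$ be false under an assignment in $\mathbf{Co}(P)$ with term values $X_s$ and pattern $\varepsilon$. Put $Q=\operatorname{tp}(P)$. By Lemmas~\ref{lem:tp} and~\ref{lem:model}, the sets $Y_s$ are the values of the terms $s\in T$ under an assignment in $\mathbf{Co}(Q)$, and the equations that are true under $\varepsilon$ hold for them. If $\varepsilon(s=t)$ is false, some $p\in P$ lies in exactly one of $X_s,X_t$. Then exactly one of $s,t$ lies in $M_{\operatorname{tp}(p)}$, so $Y_s\ne Y_t$. The new assignment therefore has the pattern $\varepsilon$, and $\varphi$ is false under it. The poset $Q$ has length at most $n$, and its size is at most the number of types.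

If $P$ is a chain, use the types for $n=\infty$. Any two elements of $Q$ are comparable, because $\operatorname{tp}$ preserves the order. At each step up the chain $Q$ the set $D_\tau$ does not grow, the set $U_\tau$ does not shrink, and one of them changes. So the integer $|T\setminus D_\tau|+|U_\tau|\in\{0,\dots,2m\}$ increases strictly, and $|Q|\le2m+1$.

To decide whether $\Phi$ holds in one of the classes, test it in $\mathbf{Co}(Q)$ for the finitely many isomorphism types of posets $Q$ of length at most $n$, respectively chains, whose size is within the bound.
\end{proof}

This answers the problem. We record what it means for the variety $\mathbf{SUB}$. A lattice $L\in\mathbf{SUB}$ is \emph{finitely presented} in $\mathbf{SUB}$ if it is generated by a finite tuple $\bar a$ that satisfies finitely many equations $s_i=t_i$ (the relations), and every tuple satisfying the relations in a member $L'$ of $\mathbf{SUB}$ is the image of $\bar a$ under a homomorphism $L\to L'$. A lattice is \emph{residually finite} if any two distinct elements have distinct images under some homomorphism to a finite lattice. The \emph{uniform word problem} asks, given the relations and two terms $s,t$,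 whether $s(\bar a)=t(\bar a)$ in $L$.

\begin{corollary}\label{cor:sub}
The universal theories of all $\mathbf{Co}(P)$, of all $\mathbf{Co}(P)$ with $P$ finite, and of $\mathbf{SUB}$ coincide. Finitely presented lattices of $\mathbf{SUB}$ are residually finite, and their uniform word problem is decidable.
\end{corollary}

\begin{proof}
The first two theories coincide by Theorem~\ref{thm:fmp}. The first and the third coincide because every $\mathbf{Co}(P)$ lies in $\mathbf{SUB}$, every member of $\mathbf{SUB}$ embeds into some $\mathbf{Co}(P)$, and universal sentences pass to sublattices.

Let $L$ be presented as above, and let $\Psi$ be the quasi-identity whose hypotheses are the relations and whose conclusion is $s=t$. If $s(\bar a)\ne t(\bar a)$, then $\Psi$ fails in $L$, hence in $\mathbf{Co}(Q)$ for some finite $Q$, at a tuple $\bar b$. The homomorphism $L\to\mathbf{Co}(Q)$ with $\bar a\mapsto\bar b$ separates $s(\bar a)$ from $t(\bar a)$. Since every element of $L$ is represented by a term, $L$ is residually finite. If $s(\bar a)=t(\bar a)$, then $\Psi$ holds in $\mathbf{SUB}$, because every tuple that satisfies the relations is a homomorphic image of $\bar a$. So $s(\bar a)=t(\bar a)$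 if and only if $\Psi$ belongs to the decidable universal theory.
\end{proof}

\section{Upper bounds and the coNP-complete cases}\label{sec:upper}

Testing all posets with up to $4^m$ points takes doubly exponential time. It is enough to test one poset for each pattern, because saturated sets of types can be united.

\begin{proposition}\label{prop:exp}
For each fixed $n\in\{0,1,2,\dots\}\cup\{\infty\}$ the universal theory of $\mathcal C_n$ is decidable in time $2^{O(|\Phi|)}$.
\end{proposition}

\begin{proof}
Fix a pattern $\varepsilon$. Start from the set of all $\varepsilon$-coherent types and, as long as some type in the current set lacks a witness required by saturation, delete such a type. The final set $Q^*_\varepsilon$ is saturated. It contains every saturated set $Q$ of $\varepsilon$-coherent types: as long as $Q$ is contained in the current set, each member of $Q$ has all its witnesses there and is not deleted. Call $\varepsilon$ \emph{realizable} if for each equation $s=t$ that is false under $\varepsilon$ some $\tau\in Q^*_\varepsilon$ has exactly one of $s,t$ in $M_\tau$.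

We claim that $\Phi$ fails in $\mathcal C_n$ if and only if some pattern that makes $\varphi$ false is realizable. If $\varphi$ is false under an assignment in $\mathbf{Co}(P)$ with pattern $\varepsilon$, then $\operatorname{tp}(P)\subseteq Q^*_\varepsilon$ by Lemma~\ref{lem:tp}, and $\operatorname{tp}(P)$ contains the separating types, as in the proof of Theorem~\ref{thm:fmp}. Conversely, if $\varepsilon$ is realizable, Lemma~\ref{lem:model} gives an assignment in $\mathbf{Co}(Q^*_\varepsilon)\in\mathcal C_n$ with pattern $\varepsilon$.

Let $\nu=2^{O(m)}$ be the number of types. There are at most $2^{|E|}$ patterns and at most $\nu$ deletions for each, and a search for a type to delete inspects at most $\nu^2$ pairs of types, each in polynomial time. The total time is $2^{O(|\Phi|)}$.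
\end{proof}

In the fence of Example~\ref{ex:fence}, witnesses called for further witnesses along a zigzag $p<q>p'<\cdots$ of points that are neither minimal nor maximal. In length at most $2$ two such points are never strictly comparable. Witnesses are then minimal or maximal, and these points need no witnesses, since at them joins are unions. So small subposets suffice.

\begin{proposition}\label{prop:conp}
The universal theories of $\mathcal C_0$, $\mathcal C_1$, $\mathcal C_2$ and of $\{\mathbf{Co}(P):P\text{ a chain}\}$ are in coNP.
\end{proposition}

\begin{proof}
Given a finite poset $Q$ and subsets of $Q$ as values of the variables, one can check in time polynomial in $|Q|+|\Phi|$ that $Q$ is a chain or has length at most $n$, check that the subsets are convex, compute the values of all terms by Lemma~\ref{lem:join}(ii), and evaluate $\varphi$. It is therefore enough to show that a sentence that fails in the class has a counterexample of polynomial size in the class, which can then be guessed. For chains this is part of Theorem~\ref{thm:fmp}.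

Let $n\le2$, let $P$ have length at most $n$, and let $\varphi$ be false under an assignment with values $X_s$. For each false equation $s=t$ of $E$ choose a point $p$ in exactly one of $X_s,X_t$, and define $C_p\subseteq P$ as follows. If $p$ is minimal or maximal in $P$, put $C_p=\{p\}$. Otherwise let $C_p$ consist of $p$, of one point of $X_s$ above or equal to $p$ for each $s\in D(p)$, and of one point of $X_s$ below or equal to $p$ for each $s\in U(p)$. In this second case there are $a<p<b$ in $P$. A point $q>p$ is maximal in $P$, since $q<q'$ would give the four-element chain $a<p<q<q'$; dually a point $q<p$ is minimal in $P$. In both cases $|C_p|\le2m+1$, and every point of $C_p$ other than $p$ is minimal or maximal in $P$.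

We claim that $X_s\cap C_p$ is the value of $s\in T$ in $\mathbf{Co}(C_p)$ under the assignment $x\mapsto X_x\cap C_p$. The sets $X_s\cap C_p$ are convex in $C_p$, and intersection with $C_p$ commutes with meets. Let $s\vee t\in T$ and let $J$ be the join of $X_s\cap C_p$ and $X_t\cap C_p$ in $\mathbf{Co}(C_p)$. The set $X_{s\vee t}\cap C_p$ is convex in $C_p$ and contains both, so it contains $J$. Conversely let $z\in X_{s\vee t}\cap C_p$. If $z$ is minimal in $P$, then $z\in{\uparrow}X_s\cup{\uparrow}X_t$ means $z\in X_s\cup X_t$, so $z\in J$. If $z$ is maximal in $P$, use $z\in{\downarrow}X_s\cup{\downarrow}X_t$ in the same way. Otherwise $z=p$ and $C_p$ was built by the second rule. By Lemma~\ref{lem:join}(ii), one of $s,t$ is in $D(p)$ and one of $s,t$ is in $U(p)$, so $p$ lies between two points of $(X_s\cup X_t)\cap C_p$, and $p\in J$. Induction on terms proves the claim.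

Let $Q$ be the disjoint union of the posets $C_p$, one for each false equation, with no relations between different summands. A subset of $Q$ is convex if and only if its intersection with each summand is convex, so $\mathbf{Co}(Q)\cong\prod_p\mathbf{Co}(C_p)$. Under the combined assignment a true equation of $E$ holds in every factor, and a false one fails in the factor $C_p$ chosen for it, at the point $p$. The pattern is unchanged, so $\varphi$ is false in $\mathbf{Co}(Q)$. Every chain of $Q$ is a chain of $P$, so $Q$ has length at most $n$, and $|Q|\le|E|(2m+1)$.
\end{proof}

\begin{proposition}\label{prop:conphard}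
The universal theories of all classes $\mathcal C_n$ and of $\{\mathbf{Co}(P):P\text{ a chain}\}$ are coNP-hard.
\end{proposition}

\begin{proof}
We reduce the coNP-complete set of unsatisfiable propositional formulas. For a formula $\psi(v_1,\dots,v_k)$ let $\psi^*$ be obtained by replacing each $v_i$ by the equation $x_i=e$, and let $\Phi_\psi=\forall e\,\forall\bar x\,\neg\psi^*$. If $\Phi_\psi$ fails in a lattice, the truth values of the equations $x_i=e$ satisfy $\psi$. If $\psi$ is satisfiable, then $\Phi_\psi$ fails in $\mathbf{Co}(\{p\})$, which belongs to each of the classes: let $e=\{p\}$, and let $x_i$ be $\{p\}$ or $\emptyset$ according as $v_i$ is true or false. So $\Phi_\psi$ holds in the class if and only if $\psi$ is unsatisfiable.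
\end{proof}

\section{Computations along zigzags}\label{sec:lower}

From length $3$ on, zigzags of witnesses exist. We show that a point can store a string of bits, that one step $p\le q\ge p'$ can update the string by a given rule, and that a point can be forced to start two such steps. This is what an alternating machine with bounded memory does. We first reduce such machines to a combinatorial problem.

\subsection{Safe sets}

A CNF formula is a conjunction of clauses, a clause is a nonempty disjunction of literals, and a literal is a propositional variable or its negation. An instance of the problem SAFE consists of $d\ge1$ and two CNF formulas $\Gamma_0,\Gamma_1$ in the variables $\xi_k,\eta_k,\zeta_k$ $(1\le k\le d)$. For $\alpha,\beta,\gamma\in\{0,1\}^d$ we write $\Gamma_j(\alpha,\beta,\gamma)$ if $\Gamma_j$ is true under $\xi_k\mapsto\alpha_k$, $\eta_k\mapsto\beta_k$, $\zeta_k\mapsto\gamma_k$. A set $S\subseteq\{0,1\}^d$ is \emph{safe} if $\bar0\in S$ and for all $\alpha\in S$ and $j\in\{0,1\}$ there are $\beta\in S$ and $\gamma\in\{0,1\}^d$ with $\Gamma_j(\alpha,\beta,\gamma)$. The question is whether a safe set exists. One may think of a game that starts at $\bar0$: an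 opponent names $j$, we answer with a move from $\alpha$ to $\beta$ that is legal for $\Gamma_j$, and a safe set is a region in which we can always answer.

\begin{lemma}\label{lem:safe}
SAFE is EXPTIME-hard.
\end{lemma}

\begin{proof}
An \emph{alternating Turing machine} is a nondeterministic machine whose non-halting configurations are existential or universal, according to the state. Let $\mathrm{Acc}$ be the least set of configurations that contains the accepting ones, the existential ones with some successor in $\mathrm{Acc}$, and the universal ones with all successors in $\mathrm{Acc}$. The machine accepts its input if the initial configuration is in $\mathrm{Acc}$. By \cite{CKS}, EXPTIME is the class of languages accepted by alternating machines in polynomial space.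

Let $K\in{}$EXPTIME. The complement of $K$ is in EXPTIME, so it is accepted by an alternating machine $\mathcal M$ in polynomial space $\pi$. We may assume that each configuration is accepting, existential or universal, and that each non-accepting configuration $\alpha$ has exactly two, possibly equal, successors $\delta_0(\alpha),\delta_1(\alpha)$: a choice among more successors is made in binary steps through new states of the same kind, and a rejecting halt is replaced by an existential configuration that is its own only successor and hence never enters $\mathrm{Acc}$.

Fix an input $\omega$ and consider the configurations on $\pi(|\omega|)$ tape cells. A move that would leave these cells is replaced by a loop; this concerns only configurations that are unreachable from the initial one, so acceptance is not affected. Code the configurations by bit strings of a polynomial length $d_0$, and add a constant string modulo $2$ so that the initial configuration has the code $\bar0$. Strings that are not codes are treated as accepting. For $\alpha,\beta\in\{0,1\}^{d_0}$ let $R_j(\alpha,\beta)$ say that $\alpha$ is not accepting and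
\begin{itemize}
\item either $\alpha$ is existential and $\beta=\delta_j(\alpha)$,
\item or $\alpha$ is universal and $\beta\in\{\delta_0(\alpha),\delta_1(\alpha)\}$.
\end{itemize}
The roles are exchanged on purpose: we play to avoid acceptance forever, so the opponent moves at existential configurations and we move at universal ones. Call $S\subseteq\{0,1\}^{d_0}$ \emph{$R$-safe} if $\bar0\in S$ and for all $\alpha\in S$ and $j$ there is $\beta\in S$ with $R_j(\alpha,\beta)$.

\emph{An $R$-safe set exists if and only if $\bar0\notin\mathrm{Acc}$.} Let $\bar0\notin\mathrm{Acc}$ and let $S$ be the set of codes of configurations outside $\mathrm{Acc}$. An existential $\alpha\in S$ has both successors in $S$; take $\beta=\delta_j(\alpha)$. A universal $\alpha\in S$ has a successor $\beta\in S$, which serves for both $j$. So $S$ is $R$-safe. Conversely let $S$ be $R$-safe. An element $\alpha\in S$ satisfies $R_0(\alpha,\beta)$ for some $\beta$, so it is the code of a non-accepting configuration. The set $\mathrm{Acc}$ is built in stages: stage $0$ consists of the accepting configurations, and each later stage adds the configurations that the two rules produce from earlier stages. Suppose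 that $S\cap\mathrm{Acc}\neq\emptyset$ and take $\alpha$ in it of least stage. If $\alpha$ is existential, both successors are in $S$ and one of them has smaller stage. If $\alpha$ is universal, one successor is in $S$ and both have smaller stage. Either case contradicts the choice of $\alpha$. So $S\cap\mathrm{Acc}=\emptyset$, and $\bar0\notin\mathrm{Acc}$.

\emph{From $R_j$ to $\Gamma_j$.} A move changes only the state, the head position and the scanned cell, according to a fixed table. Hence $\delta_0$, $\delta_1$, the predicates ``accepting'', ``existential'', ``universal'', and with them $R_0,R_1$, are computed by Boolean circuits that can be constructed from $\omega$ in polynomial time. The Tseitin transformation turns a circuit into a CNF formula: introduce a variable $\zeta_k$ for each gate, write clauses saying that its value is the function of the gate applied to the values of its inputs, and add the one-literal clause for the output gate. This gives $\Gamma_j$ with $R_j(\alpha,\beta)\Leftrightarrow\exists\gamma\,\Gamma_j(\alpha,\beta,\gamma)$. Let $d$ be the maximum of $d_0$ and the numbers of gates, and regard $\Gamma_0,\Gamma_1$ as formulas in $3d$ variables, some of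 which do not occur. The projection of a safe set to the first $d_0$ bits is $R$-safe, and an $R$-safe set becomes safe when its strings are padded by zeros. Therefore $\omega\in K$ if and only if $\bar0\notin\mathrm{Acc}$, if and only if $(\Gamma_0,\Gamma_1)$ has a safe set.
\end{proof}

\subsection{The quasi-identity of an instance}

We want a quasi-identity $\theta$ that fails in some $\mathbf{Co}(P)$ exactly when a safe set exists. Four difficulties arise, and each explains a group of variables.

\emph{The empty set.} The language has no constant for $\emptyset$. A variable $o$ takes its place: disjointness is written $u\wedge v=o$, and only points outside the value of $o$ are considered.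

\emph{Up and down.} A poset and its dual have the same lattice of convex sets, so the language cannot tell ${\downarrow}V$ from ${\uparrow}V$. In Example~\ref{ex:fence} the sets $L$ and $R$ fixed a direction: joining with $L$ produced ${\downarrow}V$, joining with $R$ produced ${\uparrow}V$. A point of $L\vee R$ outside $L\cup R$ lies above $L$ and below $R$, or the other way round, and we shall see that this orientation is constant along a zigzag.

\emph{Bits.} For the same reason a point of $A^0\vee A^1$ outside $A^0\cup A^1$ lies below exactly one of $A^0$, $A^1$. The index of that set is a bit stored at the point. In the chain $1<2<3$ with $A^0=\{3\}$ and $A^1=\{1\}$ the point $2$ stores $0$. For both values to occur, each $A^b$ gets a low point $\mathsf u^b$ and a high point $\mathsf t^b$, and a point $e$ with $\mathsf u^{1-b}<e<\mathsf t^b$ stores $b$.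

\emph{Registers.} If $p\le q$ both store a bit with respect to $A^0,A^1$, the two bits are equal, because $q\in{\downarrow}A^b$ implies $p\in{\downarrow}A^b$. This copies data along a step $p\le q\ge p'$, but it also prevents $p$ and $p'$ from storing different strings in the same place. So we use two registers alternately: $p$ stores $\alpha$ in register $\sigma$ only, $p'$ stores $\beta$ in register $1-\sigma$ only, and $q$ stores both, together with $\gamma$ in a third register.

Let $(\Gamma_0,\Gamma_1)$ be an instance. The variables of $\theta=\theta(\Gamma_0,\Gamma_1)$ are
\[
o,\ l,\ r,\ z;\qquad x^\sigma,\ y^\sigma_j\ \ (\sigma,j\in\{0,1\});\qquad a^b_{\rho,k}\ \ (\rho\in\{0,1,2\},\ 1\le k\le d,\ b\in\{0,1\}).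
\]
The six variables $x^\sigma,y^\sigma_j$ are the \emph{main} variables. A pair $(\rho,k)$ is a \emph{cell}. It is \emph{active} at $x^\sigma$ if $\rho=\sigma$, and every cell is active at every $y^\sigma_j$. For a literal $\lambda$ and $\sigma\in\{0,1\}$ define the lattice variable $\lambda^\sigma$ by
\[
\begin{array}{c|cccccc}
\lambda&\xi_k&\neg\xi_k&\eta_k&\neg\eta_k&\zeta_k&\neg\zeta_k\\ \hline
\lambda^\sigma&a^1_{\sigma,k}&a^0_{\sigma,k}&a^1_{1-\sigma,k}&a^0_{1-\sigma,k}&a^1_{2,k}&a^0_{2,k}
\end{array}
\]
The hypotheses of $\theta$ are the following, for all $\sigma,j\in\{0,1\}$.
\begin{enumerate}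
\item[(H1)] $g\le l\vee r$, $\ g\wedge l=o$, $\ g\wedge r=o$ for every main variable $g$.
\item[(H2)] $g\le a^0_{\rho,k}\vee a^1_{\rho,k}$, $\ g\wedge a^0_{\rho,k}=o$, $\ g\wedge a^1_{\rho,k}=o$ for every main variable $g$ and every cell $(\rho,k)$ active at $g$.
\item[(H3)] $y^\sigma_j\le l\vee\bigvee_{\lambda\in C}\lambda^\sigma$ for every clause $C$ of $\Gamma_j$.
\item[(H4)] $x^\sigma\le y^\sigma_j\vee l$.
\item[(H5)] $y^\sigma_j\le x^{1-\sigma}\vee r$.
\item[(H6)] $z\le x^0$, and $z\le a^0_{0,k}\vee l$ for $1\le k\le d$.
\end{enumerate}
The conclusion of $\theta$ is $z\le o$. Hypotheses (H4) and (H5) are those of \eqref{eq:fence}, doubled by the index $j$ of the opponent's move. The values of the variables are denoted by the corresponding capital letters.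

\begin{lemma}\label{lem:sound}
Suppose that $\theta$ fails in $\mathbf{Co}(P)$. Then there are sets $W^0,W^1\subseteq P$ and maps $\mu_\sigma:W^\sigma\to\{0,1\}^d$ such that
\begin{enumerate}
\item[(i)] $\mu_0(p_0)=\bar0$ for some $p_0\in W^0$;
\item[(ii)] for all $\sigma,j\in\{0,1\}$ and $p\in W^\sigma$ there are $p'\in W^{1-\sigma}$ and $\gamma\in\{0,1\}^d$ with $\Gamma_j(\mu_\sigma(p),\mu_{1-\sigma}(p'),\gamma)$.
\end{enumerate}
In particular $\mu_0(W^0)\cup\mu_1(W^1)$ is a safe set.
\end{lemma}

\begin{proof}
Fix values that satisfy (H1)--(H6) and a point $p_0\in Z\setminus O$. Note that $O\subseteq L$ and $O\subseteq R$ by (H1). By (H6) and (H1), $p_0\in X^0\subseteq L\vee R$, and $p_0\notin L\cup R$ since $X^0\cap L=X^0\cap R=O$. By Lemma~\ref{lem:join}(ii), $p_0$ lies in ${\downarrow}L$ or ${\downarrow}R$ and in ${\uparrow}L$ or ${\uparrow}R$, and by Lemma~\ref{lem:join}(i) it lies neither in ${\downarrow}L\cap{\uparrow}L$ nor in ${\downarrow}R\cap{\uparrow}R$. So $p_0\in{\uparrow}L\cap{\downarrow}R$ or $p_0\in{\downarrow}L\cap{\uparrow}R$. Replacing $P$ by its dual changes neither the lattice nor the claim, so we assume $p_0\in{\uparrow}L\cap{\downarrow}R$.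

Call a point $p$ \emph{good} if $p\notin O$, $p\in G$ for some main variable $g$, and $p\in{\uparrow}L\cap{\downarrow}R$. The point $p_0$ is good. A good point $p$ is not in ${\downarrow}L$, for otherwise $p\in L\cap G=O$; and it is not in ${\uparrow}R$, for otherwise $p\in R\cap G=O$.

\medskip
(A) \emph{For good $p$ and convex $V$: $p\in V\vee L$ if and only if $p\in{\downarrow}V$, and $p\in V\vee R$ if and only if $p\in{\uparrow}V$.} By Lemma~\ref{lem:join}(ii), $p\in V\vee L$ means $p\in{\downarrow}V\cup{\downarrow}L$ and $p\in{\uparrow}V\cup{\uparrow}L$. The second condition holds since $p\in{\uparrow}L$, and the first reduces to $p\in{\downarrow}V$ since $p\notin{\downarrow}L$. For $V\vee R$ use $p\in{\downarrow}R$ and $p\notin{\uparrow}R$.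

\medskip
(B) \emph{If $p$ is good, $q$ is comparable with $p$, and $q\in G'$ for a main variable $g'$, then $q$ is good.} Let $q\ge p$. Then $q\in{\uparrow}L$. Also $q\notin L$, since $p\notin{\downarrow}L$; hence $q\notin O$, and $q\notin{\downarrow}L$ by Lemma~\ref{lem:join}(i). From $q\in G'\subseteq L\vee R\subseteq{\downarrow}L\cup{\downarrow}R$ we get $q\in{\downarrow}R$. Let $q\le p$. Then $q\in{\downarrow}R$, and $q\notin R$ since $p\notin{\uparrow}R$; hence $q\notin O$ and $q\notin{\uparrow}R$. From $q\in L\vee R\subseteq{\uparrow}L\cup{\uparrow}R$ we get $q\in{\uparrow}L$.

\medskip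
Say that a cell is \emph{active at the point $p$} if it is active at some main variable $g$ with $p\in G$.

\medskip
(C) \emph{If $p$ is good and $(\rho,k)$ is active at $p$, there is exactly one $b\in\{0,1\}$ with $p\in{\downarrow}A^b_{\rho,k}$; denote it by $\mu_{\rho,k}(p)$.} By (H2), $p\in G\subseteq A^0_{\rho,k}\vee A^1_{\rho,k}$, so by Lemma~\ref{lem:join}(ii) there is at least one such $b$, and $p\in{\uparrow}A^c_{\rho,k}$ for some $c$. If both values of $b$ qualified, then $p\in{\downarrow}A^c_{\rho,k}\cap{\uparrow}A^c_{\rho,k}=A^c_{\rho,k}$, and $p\in G\cap A^c_{\rho,k}=O$, which is false.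

\medskip
(D) \emph{If $p\le q$ are good and $(\rho,k)$ is active at both, then $\mu_{\rho,k}(p)=\mu_{\rho,k}(q)$.} With $b=\mu_{\rho,k}(q)$ we have $p\le q\in{\downarrow}A^b_{\rho,k}$, so $\mu_{\rho,k}(p)=b$ by the uniqueness in (C).

\medskip
Write $\mu_\rho=(\mu_{\rho,1},\dots,\mu_{\rho,d})$ where this is defined, and let $W^\sigma$ be the set of good points of $X^\sigma$. Then $\mu_\sigma$ is defined on $W^\sigma$. By (H6), $p_0\in A^0_{0,k}\vee L$, so $p_0\in{\downarrow}A^0_{0,k}$ by (A) for all $k$; this is (i).

For (ii) let $p\in W^\sigma$, $\alpha=\mu_\sigma(p)$ and $j\in\{0,1\}$. By (H4) and (A) there is $q\ge p$ in $Y^\sigma_j$. It is good by (B), all cells are active at it, and $\mu_\sigma(q)=\alpha$ by (D). Put $\beta=\mu_{1-\sigma}(q)$ and $\gamma=\mu_2(q)$. Let $C$ be a clause of $\Gamma_j$. By (H3) and (A), $q$ lies below the join of the values of the variables $\lambda^\sigma$, $\lambda\in C$, so by Lemma~\ref{lem:join}(iii) there is $\lambda\in C$ with $\lambda^\sigma=a^b_{\rho,k}$ and $q\in{\downarrow}A^b_{\rho,k}$, that is, $\mu_{\rho,k}(q)=b$. By the table that defines $\lambda^\sigma$, this says that $\lambda$ is true at $(\alpha,\beta,\gamma)$; for instance,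 $\lambda=\neg\eta_k$ gives $\beta_k=\mu_{1-\sigma,k}(q)=0$. Hence $\Gamma_j(\alpha,\beta,\gamma)$. By (H5) and (A) there is $p'\le q$ in $X^{1-\sigma}$. It is good by (B), so $p'\in W^{1-\sigma}$, and $\mu_{1-\sigma}(p')=\beta$ by (D). This proves (ii), and the last statement follows from (i) and (ii).
\end{proof}

\begin{lemma}\label{lem:complete}
If a safe set exists, then $\theta$ fails in $\mathbf{Co}(P)$ for some finite poset $P$ of length $3$.
\end{lemma}

\begin{proof}
Let $S$ be safe. For $\alpha\in S$ and $j\in\{0,1\}$ choose $\beta_j(\alpha)\in S$ and $\gamma_j(\alpha)\in\{0,1\}^d$ with $\Gamma_j(\alpha,\beta_j(\alpha),\gamma_j(\alpha))$. The poset $P$ has four levels: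
\begin{itemize}
\item level $0$, the \emph{bottoms}: $\mathsf l$ and $\mathsf u^b_{\rho,k}$ for all cells $(\rho,k)$ and $b\in\{0,1\}$;
\item level $1$, the \emph{$p$-points}: $p^\sigma_\alpha$ for $\sigma\in\{0,1\}$, $\alpha\in S$;
\item level $2$, the \emph{$q$-points}: $q^\sigma_{j,\alpha}$ for $\sigma,j\in\{0,1\}$, $\alpha\in S$;
\item level $3$, the \emph{tops}: $\mathsf r$ and $\mathsf t^b_{\rho,k}$ for all cells $(\rho,k)$ and $b\in\{0,1\}$.
\end{itemize}
The $p$-points and $q$-points are the \emph{middle} points. We prescribe the strings that they are to store: at $p^\sigma_\alpha$ only $\mu_\sigma$ is defined, with value $\alpha$; at $q^\sigma_{j,\alpha}$ we put $\mu_\sigma=\alpha$, $\mu_{1-\sigma}=\beta_j(\alpha)$, $\mu_2=\gamma_j(\alpha)$. The strict order consists of exactly the following pairs.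
\begin{enumerate}
\item[(R1)] Every bottom is below every top, and $\mathsf l<e<\mathsf r$ for every middle point $e$.
\item[(R2)] $p^\sigma_\alpha<q^\sigma_{j,\alpha}$ and $p^{1-\sigma}_{\beta_j(\alpha)}<q^\sigma_{j,\alpha}$.
\item[(R3)] $\mathsf u^{1-b}_{\rho,k}<e<\mathsf t^b_{\rho,k}$ for every middle point $e$ at which $\mu_{\rho,k}(e)$ is defined and equal to $b$.
\item[(R4)] $p<\mathsf t$ whenever $p<q$ by (R2) and $q<\mathsf t$ by (R3).
\end{enumerate}
The two cases of (R2) show:
\begin{equation}\label{eq:agree}
\text{if $p<q$ are middle points and $\mu_{\rho,k}(p)$ is defined, then }\mu_{\rho,k}(q)=\mu_{\rho,k}(p).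
\end{equation}

\emph{The relation is a strict order.} Every pair goes from a lower to a higher level, so the relation is irreflexive, and for transitivity we have to consider $e_1<e_2<e_3$ on the levels $(0,1,2)$, $(0,1,3)$, $(0,2,3)$ or $(1,2,3)$. In the second and third case $e_1<e_3$ by (R1). In the last case $e_1<e_3$ by (R1) if $e_3=\mathsf r$ and by (R4) otherwise. In the first case $e_1<e_3$ by (R1) if $e_1=\mathsf l$. Otherwise $e_1=\mathsf u^{1-b}_{\rho,k}$ with $\mu_{\rho,k}(e_2)=b$, since only (R3) puts a point $\mathsf u$ below a middle point; then $\mu_{\rho,k}(e_3)=b$ by \eqref{eq:agree}, and $e_1<e_3$ by (R3). A chain has at most one point on each level, and $\mathsf l<p^0_{\bar0}<q^0_{0,\bar0}<\mathsf r$ is a chain, so $P$ has length $3$.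

\emph{The assignment.} Put $O=\emptyset$, $L=\{\mathsf l\}$, $R=\{\mathsf r\}$, $Z=\{p^0_{\bar0}\}$,
\[
X^\sigma=\{p^\sigma_\alpha:\alpha\in S\},\qquad Y^\sigma_j=\{q^\sigma_{j,\alpha}:\alpha\in S\},\qquad A^b_{\rho,k}=\{\mathsf u^b_{\rho,k},\mathsf t^b_{\rho,k}\}.
\]
All these sets except the $A^b_{\rho,k}$ are antichains, hence convex. Suppose that $\mathsf u^b_{\rho,k}<e<\mathsf t^b_{\rho,k}$. Then $e$ is a middle point, and the first relation, which can only come from (R3), means that $\mu_{\rho,k}(e)$ is defined and equals $1-b$. The second relation does not come from (R3), which would require $\mu_{\rho,k}(e)=b$. If it came from (R4), there would be $q>e$ with $\mu_{\rho,k}(q)=b$, contrary to \eqref{eq:agree}. So no such $e$ exists, and $A^b_{\rho,k}$ is convex.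

\emph{The hypotheses.} The values of main variables consist of middle points, while $L$, $R$ and $A^b_{\rho,k}$ contain none; this gives the meet equations in (H1) and (H2). For each inclusion in a join we exhibit a point between two points of the joined sets.
\begin{itemize}
\item (H1): $\mathsf l<e<\mathsf r$.
\item (H2): if $e\in G$ and $(\rho,k)$ is active at $g$, then $b=\mu_{\rho,k}(e)$ is defined and $\mathsf u^{1-b}_{\rho,k}<e<\mathsf t^b_{\rho,k}$.
\item (H3): let $q=q^\sigma_{j,\alpha}$ and let $\lambda\in C$ be true at $(\alpha,\beta_j(\alpha),\gamma_j(\alpha))$. If $\lambda^\sigma=a^b_{\rho,k}$, then $\mu_{\rho,k}(q)=b$, so $\mathsf l<q<\mathsf t^b_{\rho,k}$.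
\item (H4): $\mathsf l<p^\sigma_\alpha<q^\sigma_{j,\alpha}$.
\item (H5): $p^{1-\sigma}_{\beta_j(\alpha)}<q^\sigma_{j,\alpha}<\mathsf r$.
\item (H6): $Z\subseteq X^0$ since $\bar0\in S$, and $\mathsf l<p^0_{\bar0}<\mathsf t^0_{0,k}$.
\end{itemize}
Finally $Z\not\subseteq O$, so $\theta$ fails in $\mathbf{Co}(P)$.
\end{proof}

\subsection{Proofs of Theorems~\ref{thm:complexity} and~\ref{thm:sharp}}

\begin{proof}[Proof of Theorem~\ref{thm:complexity}]
The coNP-complete cases are Propositions~\ref{prop:conp} and~\ref{prop:conphard}, and the time bound is Proposition~\ref{prop:exp}. Let $n=\infty$ or $3\le n<\infty$. By Lemmas~\ref{lem:sound} and~\ref{lem:complete}, $\theta(\Gamma_0,\Gamma_1)$ fails in some member of $\mathcal C_n$ if and only if a safe set exists; the assumption $n\ge3$ is used only to place the lattice of Lemma~\ref{lem:complete} in $\mathcal C_n$. The quasi-identity $\theta$ is computable from $(\Gamma_0,\Gamma_1)$ in polynomial time. Let $K\in{}$EXPTIME. Its complement is in EXPTIME and reduces to SAFE by Lemma~\ref{lem:safe}, hence to the set of quasi-identities that fail in $\mathcal C_n$. The same map reduces $K$ to the set of quasi-identities that hold in $\mathcal C_n$.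
\end{proof}

For the size bound we let the zigzag run a binary counter.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Identify $\alpha\in\{0,1\}^d$ with the integer $\sum_k\alpha_k2^{k-1}$. Let $\Gamma$ be a CNF form of
\[
\zeta_1,\qquad\zeta_{k+1}\leftrightarrow(\zeta_k\wedge\xi_k)\ \ (1\le k<d),\qquad\eta_k\leftrightarrow(\xi_k\oplus\zeta_k)\ \ (1\le k\le d),
\]
where $\oplus$ is addition modulo $2$. Each equivalence involves three variables, so it is a conjunction of at most eight clauses with three literals each. For given $\alpha$ these conditions determine $\gamma$ and $\beta$ successively: $\gamma_k$ is the carry into position $k$ in the addition of $1$ to $\alpha$, and $\beta_k$ is the resulting digit. So $\exists\gamma\,\Gamma(\alpha,\beta,\gamma)$ holds if and only if $\beta=\alpha+1\bmod2^d$.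

Put $\theta_d=\theta(\Gamma,\Gamma)$. Each of the groups (H1)--(H6) consists of $O(d)$ equations of bounded length, so $|\theta_d|\le cd$ for a constant $c$. The set $\{0,1\}^d$ is safe, so by Lemma~\ref{lem:complete} $\theta_d$ fails in $\mathbf{Co}(P)$ for some finite $P$ of length $3$. Suppose that $\theta_d$ fails in $\mathbf{Co}(P)$ for an arbitrary $P$. Lemma~\ref{lem:sound} and induction give points $p_i\in W^{\sigma}$ with $\sigma\equiv i \bmod 2$ and $\mu_\sigma(p_i)=i$ for $0\le i<2^d$. The points $p_i$ with even $i$ lie in $W^0$ and have different images under the map $\mu_0$, so they are distinct, and $|P|\ge2^{d-1}$.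

By Theorem~\ref{thm:fmp}, $f(N)\le4^N$. For $N\ge c$ the sentence $\theta_d$ with $d=\lfloor N/c\rfloor$ has length at most $N$, so $f(N)\ge2^{\lfloor N/c\rfloor-1}$.
\end{proof}

\section{Interpreting graphs}\label{sec:undec}

With arbitrary quantifiers one can speak about single points of $P$, and the finiteness of the set of types is of no help. The atoms of $\mathbf{Co}(P)$ are the singletons: every singleton is convex, and every nonempty set contains one. Atoms are definable, since $v$ is an atom if and only if $v$ is not the least element and every $u\le v$ is $v$ or the least element. For atoms, $v\le z\vee e$ expresses that the point $v$ lies between the points $z$ and $e$ or equals one of them. This betweenness relation is enough to define an arbitrary graph.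

A \emph{graph} is a nonempty set with a symmetric irreflexive binary relation. We use the fact that the elementary theory of all graphs and the elementary theory of all finite graphs are undecidable. This follows from the theorems of Church and Trakhtenbrot, on the undecidability of first-order validity in all structures and in all finite structures, together with the interpretation of arbitrary structures of finite signature in graphs, finite ones in finite ones \cite[Theorem 5.5.1]{Hod}; see also \cite{Lav}.

\begin{proof}[Proof of Theorem~\ref{thm:undec}]
Consider two formulas of the language of lattices with a parameter $z$.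
\begin{itemize}
\item $\mathrm{Vert}_z(v)$: $v$ is an atom, $v\ne z$, and $v\le z\vee e$ for some atom $e\notin\{v,z\}$.
\item $\mathrm{Adj}_z(v,w)$: $\mathrm{Vert}_z(v)$, $\mathrm{Vert}_z(w)$, $v\ne w$, and there is an atom $e\notin\{v,w,z\}$ with $v\le z\vee e$ and $w\le z\vee e$.
\end{itemize}
The second formula is symmetric and irreflexive by its form. So for every poset $P$ and every atom $z$ of $\mathbf{Co}(P)$ such that $\mathrm{Vert}_z$ defines a nonempty set, the two formulas define a graph $\mathcal G(P,z)$, which is finite if $P$ is finite.

Every graph arises in this way. Let $(V,\mathcal E)$ be a graph, with $\mathcal E$ the set of edges viewed as two-element subsets of $V$. Let $P$ be the disjoint union $\{0\}\cup V\cup\mathcal E\cup\{e_v:v\in V\}$, with $0$ least and with the further strict relations $v<e$ for $v\in e\in\mathcal E$ and $v<e_v$ for $v\in V$, and no others. It has length $2$, and it is finite if $V$ is finite. Let $z=\{0\}$. The join $\{0\}\vee\{e\}$ is the interval from $0$ to $e$, namely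
\[
\{0,e\}\ \text{ if }e\in V,\qquad\{0,v,w,e\}\ \text{ if }e=\{v,w\}\in\mathcal E,\qquad\{0,v,e\}\ \text{ if }e=e_v .
\]
The formula $\mathrm{Vert}_z$ holds for the points that lie in such an interval and are not its ends. These points belong to $V$, and each $v\in V$ occurs because of $e_v$, even if $v$ is an isolated vertex. The formula $\mathrm{Adj}_z$ holds for two distinct vertices if they lie in the same interval and are not its ends, which happens exactly when they form an edge. So $v\mapsto\{v\}$ is an isomorphism from $(V,\mathcal E)$ onto $\mathcal G(P,z)$.

For a sentence $\chi$ in the language of graphs let $\chi^z$ be obtained by restricting all quantifiers to $\mathrm{Vert}_z$ and replacing adjacency by $\mathrm{Adj}_z$, so that $\chi^z$ holds in $\mathbf{Co}(P)$ if and only if $\chi$ holds in $\mathcal G(P,z)$. Let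
\[
\chi^+=\forall z\,\bigl((z\text{ is an atom and }\exists v\,\mathrm{Vert}_z(v))\Rightarrow\chi^z\bigr).
\]
If $\chi$ holds in all graphs, then $\chi^+$ holds in all $\mathbf{Co}(P)$, because each $\mathcal G(P,z)$ is a graph. If $\chi$ fails in a graph, then $\chi^+$ fails in $\mathbf{Co}(P)$ for the poset $P$ built from it. The same two sentences are true with finite graphs in place of graphs and finite posets of length at most $2$ in place of posets. The map $\chi\mapsto\chi^+$ is computable, so it reduces the two undecidable theories of graphs to the two theories in the theorem.
\end{proof}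

\begin{thebibliography}{9}

\bibitem{CKS} Chandra, Kozen, Stockmeyer, \emph{Alternation}, J. ACM 28 (1981).

\bibitem{Hod} W. Hodges, \emph{Model Theory}.

\bibitem{Lav} I. A. Lavrov, 1963.

\bibitem{SW} Marina V. Semenova, Friedrich Wehrung, \emph{Sublattices of lattices of order-convex sets, I. The main representation theorem}, arXiv:math/0501341 (2005).

\end{thebibliography}
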